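# Unrelated saddle measures with large Lyapunov exponents on surfaces

## 1. Growth rates, saddle measures and the homoclinic relation

Throughout, $M$ is a closed surface: a compact, connected, boundaryless two-dimensional Riemannian manifold. The number $r>1$ is real and finite, and we write
$$\alpha:=\min(r,2)\in(1,2].$$

**Definition 1.1 (class $\mathcal C^r$).** For integer $r$ the meaning is the usual one. If $r=j+\gamma$ with $j$ an integer and $0<\gamma<1$, a map is $\mathcal C^r$ if it is $\mathcal C^j$ and its $j$-th derivatives are locally $\gamma$-Hölder. A $\mathcal C^r$ diffeomorphism is a $\mathcal C^r$ bijection with $\mathcal C^r$ inverse.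

*Example.* Let $1<r<2$ and $\gamma=r-1$. The function $|t|^r$ has derivative $r|t|^{\gamma}\operatorname{sgn}t$. If $s,t$ have the same sign, $\big||t|^\gamma-|s|^\gamma\big|\le|t-s|^\gamma$. If they have opposite signs, $|t|^\gamma+|s|^\gamma\le2(|t|+|s|)^\gamma=2|t-s|^\gamma$. So $|t|^r$ is $\mathcal C^r$. For $r\ge2$ we shall use $t^2$ instead, which is $\mathcal C^\infty$; this is why $\alpha$ appears.

**Definition 1.2 (growth rate).** For a $\mathcal C^r$ diffeomorphism $f$ of $M$, with $\|df^n\|=\max_x\|df^n_x\|$,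
$$R(f)=\max\Big(\lim_{n\to+\infty}\frac1n\log\|df^n\|,\ \lim_{n\to+\infty}\frac1n\log\|df^{-n}\|\Big).$$
The limits exist by subadditivity and do not depend on the Riemannian metric.

*Example (cat map).* On $\mathbb T^2$ let $f$ be induced by $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$. Since $A$ is symmetric of determinant $1$ with top eigenvalue $\lambda=\frac{3+\sqrt5}2$, we have $\|A^n\|=\|A^{-n}\|=\lambda^n$, so $R(f)=\log\lambda$.

*Example (product flow).* On $\mathbb T^2$ let $f$ be the time-one map of $\dot x=\sin2\pi x$, $\dot y=\sin2\pi y$. Then $df^n$ is diagonal, and its entries are exponentials of $\int_0^n2\pi\cos(2\pi x(s))\,ds$ and of the same integral for $y$. They lie in $[e^{-2\pi n},e^{2\pi n}]$, and at $(0,0)$ both equal $e^{2\pi n}$. So $R(f)=2\pi$.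

**Definition 1.3 (saddle measure).** Let $\mu$ be an ergodic $f$-invariant probability measure. By Oseledets' theorem there are numbers $\lambda_1\ge\lambda_2$, the Lyapunov exponents, such that for $\mu$-a.e. $x$
$$\tfrac1n\log\|df^n_x\|\to\lambda_1,\qquad \tfrac1n\log\|(df^n_x)^{-1}\|\to-\lambda_2 .$$
The measure is a *saddle measure* if $\lambda_1>0>\lambda_2$; then we write $\lambda^u(\mu)=\lambda_1$, $\lambda^s(\mu)=\lambda_2$, and a.e. $T_xM=E^u(x)\oplus E^s(x)$, an invariant measurable splitting on which vectors grow at rates $\lambda^u$, $\lambda^s$. Clearly $\lambda^u(\mu)\le R(f)$ and $-\lambda^s(\mu)\le R(f)$.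

*Example.* If $x$ has period $m$, the uniform measure on its orbit is ergodic with exponents $\frac1m\log|\text{eigenvalue of }df^m_x|$. It is a saddle measure exactly when one eigenvalue has modulus $>1$ and the other $<1$. For the product flow, $p=(0,\frac12)$ and $p'=(\frac12,0)$ are fixed and $\delta_p,\delta_{p'}$ are saddle measures with exponents $\pm2\pi$.

**Definition 1.4 (invariant manifolds).** Let $\mu$ be a saddle measure. By Pesin theory, for $\mu$-a.e. $x$ the set of $y$ with $\limsup_n\frac1n\log d(f^nx,f^ny)<0$ is an injectively immersed $\mathcal C^1$ curve tangent to $E^s(x)$ at $x$, the stable manifold $W^s(x)$. The unstable manifold $W^u(x)$ is the stable manifold for $f^{-1}$. In particular $d(f^{-n}x,f^{-n}y)\to0$ for $y\in W^u(x)$.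

*Example.* For the cat map, $W^u(x)$ and $W^s(x)$ are the projections to $\mathbb T^2$ of the lines through a lift of $x$ in the two eigendirections of $A$. For the product flow, $0$ repels and $\frac12$ attracts in each factor, so
$$W^u(p)=\{y=\tfrac12,\ x\in(-\tfrac12,\tfrac12)\},\quad W^s(p)=\{x=0,\ y\in(0,1)\},$$
$$W^u(p')=\{x=\tfrac12,\ y\in(-\tfrac12,\tfrac12)\},\quad W^s(p')=\{y=0,\ x\in(0,1)\}.$$

**Definition 1.5 (homoclinic relation).** Saddle measures $\mu_1,\mu_2$ are *homoclinically related* if there are sets $A_1,A_2$ with $\mu_1(A_1)>0$, $\mu_2(A_2)>0$ such that for all $x\in A_1$, $y\in A_2$, $W^u(x)$ has a transverse intersection point with $W^s(y)$ and $W^s(x)$ has a transverse intersection point with $W^u(y)$.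

*Example.* For the cat map any two saddle measures are related: two lines of different directions in $\mathbb R^2$ cross, so $W^u(x)$ and $W^s(y)$ cross transversally for all $x,y$. For the product flow, $W^u(p)\subset\{y=\frac12\}$ misses $W^s(p')\subset\{y=0\}$, so $\delta_p$ and $\delta_{p'}$ are not related.

The question is this. A diffeomorphism may have infinitely many saddle measures that are pairwise unrelated. Can this happen if all of them expand and contract strongly, compared with the fastest growth $R(f)$ that the map allows? The following conjecture says no, with a threshold that decreases with the smoothness.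

**Conjecture (Crovisier).** Let $f$ be a $\mathcal C^r$ diffeomorphism and let $(\mu_n)_{n\ge1}$ be any sequence of saddle ergodic invariant measures such that $\mu_i$ is not homoclinically related to $\mu_j$ for $i\ne j$. Then the number of measures $\mu_n$ satisfying
$$\min\big(\lambda^u(\mu_n),-\lambda^s(\mu_n)\big)>\frac{R(f)}r$$
is finite.

The problem is taken from Matéo Ghezal, "Finitness of measured homoclinic classes with large Lyapunov exponents for $\mathcal{C}^2$ surface diffeomorphisms", arXiv:2504.19908 (2025). The conjecture turns out to be false, for every finite $r>1$ and on every closed surface.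

**Theorem A.** Let $M$ be a closed surface and $1<r<\infty$. There are a $\mathcal C^r$ diffeomorphism $f$ of $M$ ($\mathcal C^\infty$, and independent of $r$, if $r\ge2$) with $R(f)=1$, and hyperbolic saddle periodic orbits $O(q_m)$, $m\ge m_0$, of period $m$, such that the periodic measures $\mu_m$ on $O(q_m)$ are pairwise not homoclinically related and
$$\lambda^u(\mu_m)>\tfrac1\alpha R(f)\ge\tfrac{R(f)}r,\qquad -\lambda^s(\mu_m)=\lambda^u(\mu_m)+\tfrac1{2m}>\tfrac1\alpha R(f)\ge\tfrac{R(f)}r .$$

For $r>2$ there is even a uniform gap, since $\frac12>\frac1r$. Finiteness does hold above a larger multiple of $R(f)$; this complement is not used in the disproof.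

**Theorem B.** Let $f$ be a $\mathcal C^r$ diffeomorphism, $r>1$, of a closed surface, and let $\chi>\frac12\left(1+\frac1\alpha\right)R(f)$. There is $N=N(f,\chi)<\infty$ such that any family of pairwise non-homoclinically-related ergodic saddle measures with $\min(\lambda^u,-\lambda^s)\ge\chi$ has at most $N$ elements.

So the optimal $\theta(r)$ in "finiteness for $\min\ge\chi$, for every $\chi>\theta(r)R(f)$" satisfies $\frac1\alpha\le\theta(r)\le\frac12(1+\frac1\alpha)$. These notes do not determine it.

## 2. Counting classes for the two examples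

For the cat map all saddle measures are related, so a family of pairwise unrelated ones has at most one element.

For the product flow, every orbit of $\dot x=\sin2\pi x$ on the circle converges to a fixed point. By Poincaré recurrence, every invariant measure of $f$ therefore lives on the four fixed points of $f$. Two of these are saddles, and $\delta_p,\delta_{p'}$ are unrelated. So the largest unrelated family has two elements, with exponents as large as possible, $\pm R(f)$.

To contradict the conjecture we need infinitely many saddle orbits, and a reason why their manifolds do not meet. The product flow suggests the reason: a one-way barrier. For measures on periodic orbits $O,O'$, every set of positive measure contains a point of the orbit. Hence: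
$$\text{if } W^u(x)\cap W^s(y)=\emptyset\text{ for all }x\in O,\ y\in O',\text{ the two measures are not related.}\tag{2.1}$$
Only one of the two intersections has to be prevented.

## 3. Kicking a homoclinic loop: hyperbolicity against barriers

Take a planar flow with a saddle of eigenvalues $\pm1$ and a homoclinic loop $\Gamma$, filled with closed orbits inside. Near the saddle time is lost logarithmically. We shall see in Section 4 that one can label the closed orbits by a number $k>0$ (with $k\to0$ at $\Gamma$) so that the period is exactly $T(k)=\log\frac1k$. With $t$ the time along the orbit, counted from a section, put $K_m=e^{-m}$. The orbit $k=K_m$ has period $m$, and $m$ steps of the time-one map act near it by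
$$(t,k)\mapsto\big(t+m-T(k),\,k\big),\qquad\text{with derivative }\begin{pmatrix}1&1/k\\0&1\end{pmatrix}.$$
The shear $1/k=e^{m}$ over time $m$ is as strong as the saddle itself, whose rate is $1$. But it is parabolic. Suppose that once per lap, near $t=0$, we compose with a kick $(t,k)\mapsto(t,\Phi(t,k))$.

*A kick that only lifts.* Try $\Phi=k+4|t|^\alpha$. Since $k$ never decreases, each set $\{k\ge\kappa\}$ is mapped into itself, a perfect barrier. The point $(0,K_m)$ is periodic, but the kick has derivative $\mathrm{Id}$ there (because $\alpha>1$), and the lap derivative is still the shear, with double eigenvalue $1$. This is no accident of the formula. If $k$ never decreases, then $\int(k\circ f-k)\,d\mu=0$ forces $k\circ f=k$ a.e. for every invariant $\mu$. So $\mu$ lives where $\Phi-k$ vanishes, which is where it has a minimum, and there the kick has derivative $\mathrm{Id}$. A kick that never lowers $k$ creates no hyperbolicity inside the loop.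

*A kick that also lowers.* Try $\Phi=ck+4|t|^\alpha$ with $c<1$. The periodic point moves to $(t_m,K_m)$ with $4t_m^\alpha=(1-c)K_m$. For $\alpha=2$ this gives $t_m=\frac12\sqrt{(1-c)K_m}$. The slope of the kick there is $8t_m=4\sqrt{(1-c)K_m}$, and the lap has trace
$$1+c+\frac{8t_m}{K_m}=1+c+4\sqrt{1-c}\;e^{m/2}.$$
So we get saddles of period $m$ with exponent about $\frac12$; for general $\alpha$ the slope is of order $K_m^{1-1/\alpha}$, the trace of order $e^{m/\alpha}$, and the exponent about $\frac1\alpha$. But the barrier is lost: the kick sends $(0,\kappa)$ to $(0,c\kappa)$, outside $\{k\ge\kappa\}$. Nor can we hope that $W^u(q_m)$ stays in $\{k\ge K_m\}$. The first row of the lap derivative shows that an eigenvector $(v_t,v_k)$ for $\Lambda$ satisfies $v_k=K_m(\Lambda-1)v_t\ne0$, so $W^u(q_m)$ crosses $k=K_m$.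

*The way out: lowering causes delay.* A point that is lowered from $\kappa$ to $c\kappa$ has its period lengthened by $\log\frac1c$. Take $c=e^{-1/2}$. If the point was in phase with the section on this lap, on the next lap it arrives half a time unit late, at $t'\approx-\frac12$. If the kick lowers only for $|t|$ small, and lifts by a definite amount for the other $t$ with $|t|\le0.6$, then this late point is lifted far up. So a point can lose at most once before being lifted, unless it arrives in phase; and arriving in phase forces its $k$ to be close to $K_m$ or larger. This suggests a barrier made of $\{k\ge K_me^{\sigma}\}$ together with small windows at integer times in which $k$ may be as low as about $cK_m$. Since $c>e^{-1}$, the next saddle $K_{m+1}=e^{-1}K_m$ stays outside.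

Three things remain to be arranged: a smooth flow with exact period $\log\frac1k$, a kick with these properties that is a $\mathcal C^r$ diffeomorphism, and a proof that $R(f)$ is still $1$.

## 4. A flow with return time exactly $\log(1/k)$

**Step 4.1: the flow.** We build a compactly supported Hamiltonian flow with a figure eight. Let $V:\mathbb R\to\mathbb R$ be smooth and even with $V(x)=x^2/2$ for $|x|\le1$, $V'>0$ on $(0,x_c)$, $V'<0$ on $(x_c,\infty)$ for some $x_c>1$, and $V\to-\infty$ at infinity. Let $a>x_c$ be the point with $V(a)=0$. Put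
$$E(x,y)=\frac{y^2}2-V(x).$$
$E$ is proper, with critical points $(0,0)$ and $(\pm x_c,0)$. Let $\psi:\mathbb R\to[0,1]$ be smooth, $\psi=1$ on $(-\infty,1]$, $\psi>0$ on $(-\infty,2)$, $\psi=0$ on $[2,\infty)$, and
$$X=\psi(E)\,(y,V'(x)).$$
Since $(y,V')=(\partial_yE,-\partial_xE)$, the field $X$ is the Hamiltonian field of a primitive of $\psi$ composed with $E$. So it is divergence-free and preserves $E$, and its support lies in the compact set $\{E\le2\}$. Identify $\mathbb R^2$ with an open disc of $M$ and extend $X$ by $0$ to $M$. Let $X^t$ be the flow and $g=X^1$.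

On $\{|x|\le1,E\le1\}$ we have $X=(y,x)$, so the origin is a saddle with eigenvalues $\pm1$. The level $\{E=0\}$, that is $y^2=2V(x)$, is a figure eight made of $0$ and two orbits homoclinic to $0$. Let $\Gamma$ be the right loop (including $0$) and
$$D=\{E<0,\ x>0\}$$
its interior. For $0<h<V(x_c)$, $\{E=-h\}\cap D$ is one closed orbit.

**Step 4.2: the period and the label $k$.** Let $h=-E>0$ be small. In $x\le1$ the orbit is $x=\sqrt{2h}\cosh t$, $y=\sqrt{2h}\sinh t$, so the time spent there is
$$2\operatorname{arcosh}\frac1{\sqrt{2h}}=2\log\frac{1+\sqrt{1-2h}}{\sqrt{2h}}=\log\frac1h+2\log\big(1+\sqrt{1-2h}\big)-\log2 .$$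
The time spent in $x\ge1$ is the transit time from $(1,\sqrt{1-2h})$ to $(1,-\sqrt{1-2h})$. For $h=0$ it is finite (travel along $\Gamma$), and $X$ is transverse to $\{x=1\}$ at both points. So by the implicit function theorem it extends to a smooth function of $h$ near $0$. Hence the period is $\log\frac1h+\tau(h)$ with $\tau$ smooth on some $(-h_0,h_0)$. Put
$$k:=h\,e^{-\tau(h)} .$$
Near $h=0$ this is a smooth increasing function of $h$ vanishing at $0$, with positive derivative, and $\log\frac1k=\log\frac1h+\tau(h)$. So the period of the orbit labeled $k$ is exactly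
$$T(k)=\log\frac1k .\tag{4.1}$$
As a function of the point, $k$ is a smooth function of $E$ near $\Gamma$, invariant under the flow, with $k>0$ inside the loop and $k<0$ outside.

**Step 4.3: coordinates $(t,k)$.** We want flow-box coordinates around a piece of $\Gamma$, including both sides. On the section $\{y=0,\ x\text{ near }a\}$ we have $h=V(x)$ and $V'(a)<0$, so the section is parametrized by $k$: let $z_0(k)$ be its point with label $k$; in particular $z_0(0)=(a,0)$. The section is transverse to $X$. Consider $H(t,k)=X^t(z_0(k))$. Since $k(H(t,k))=k$, we have $dk(\partial_kH)=1$ while $dk(X)=0$ and $X\neq0$, so $H$ is an immersion. It is injective on $[-1,1]\times\{0\}$, because the orbit $\Gamma\setminus\{0\}$ is not periodic.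

For $k_0$ small, $H$ is injective on $[-1,1]\times[-k_0,k_0]$. Otherwise there are pairs $p_i\ne p_i'$ with $H(p_i)=H(p_i')$ and with $k$-coordinates tending to $0$. In the limit $H(p)=H(p')$ with $p,p'\in[-1,1]\times\{0\}$, so $p=p'$, which contradicts local injectivity at $p$. Fix such a $k_0<e^{-2}$, small enough that also $H([-1,1]\times[-k_0,k_0])\subset\{x>0,E<1\}$. Let $U=H\big((-1,1)\times(-k_0,k_0)\big)$, an open set with $0\notin\overline U$. We use $(t,k)$ as coordinates on $U$.

The collar $\{z\in D:0<k<k_0\}$ also has coordinates $(t,k)$, now with $t\in\mathbb R/T(k)\mathbb Z$, because each of its closed orbits meets the section once. Here $g(t,k)=(t+1,k)$ and $T(k)>2$. So $U\cap D$ is the part $\{|t|<1\}$ of the collar.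

For $\kappa\in(0,k_0)$ write
$$D_{<\kappa}=\{z\in D:\ 0<k<\kappa\},\qquad D_{\ge\kappa}=D\setminus D_{<\kappa}.$$
Both are invariant under $g$, and $D_{<\kappa}$ is open.

## 5. A kick that lowers only in a window

Let $c=e^{-1/2}\in(0.60,0.61)$.

**Step 5.1: constants.** They are fixed in this order.

* $k_3>0$ with $2k_3<k_0$.
* $\delta\in(0,\frac1{64}]$ with $4\alpha\delta^{\alpha-1}\le\frac1{10}$ and $4(3\delta)^\alpha\le\frac{k_3}4$. Put $\sigma=2\delta$ and $B_0=4\delta^\alpha$.
* $\ell>0$ such that $k_1:=e^2\ell$ satisfies $k_1<B_0$ and $k_1<e^{-10}$. As $B_0\le k_3/4$, also $k_1<k_3$.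

**Step 5.2: cutoffs.** Choose even functions, smooth except that $B$ is only $\mathcal C^r$ at $0$ when $r<2$.

* $\xi_1:\mathbb R\to[0,1]$ with $\xi_1=1$ for $|t|\le\delta$, $\xi_1=0$ for $|t|\ge2\delta$.
* $\xi_2:\mathbb R\to[0,1]$ with $\xi_2=1$ for $|k|\le\ell$, $\xi_2=0$ for $|k|\ge k_1$, and $-1\le k\,\xi_2'(k)\le0$. Such a function exists: take a smooth function of $\log|k|$ that decreases from $1$ to $0$ over the interval $[\log\ell,\log\ell+2]$ with slope in $[-1,0]$.
* $\omega:\mathbb R\to[0,1]$ with $\omega=1$ for $|k|\le k_3$, $\omega=0$ for $|k|\ge2k_3$, $|\omega'|\le2/k_3$.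
* $B:\mathbb R\to[0,\frac{k_3}4]$ with $B=4|t|^\alpha$ for $|t|\le2\delta$, $B\ge B_0$ for $\delta\le|t|\le0.6$, $B=0$ for $|t|\ge0.7$. For instance $B=\xi_3\big[\xi_4\,4|t|^\alpha+(1-\xi_4)\,4(2\delta)^\alpha\big]$ with cutoffs $\xi_4=1$ on $|t|\le2\delta$, $\xi_4=0$ on $|t|\ge3\delta$, $\xi_3=1$ on $|t|\le0.6$, $\xi_3=0$ on $|t|\ge0.7$. For $2\delta\le|t|\le3\delta$ the bracket lies between $4(2\delta)^\alpha$ and $4(3\delta)^\alpha\le k_3/4$, so all requirements hold. By the example after Definition 1.1, $B$ is $\mathcal C^r$ if $r<2$; it is $\mathcal C^\infty$ if $\alpha=2$.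

**Step 5.3: the map.** On $U$ put
$$\varphi(t,k)=(t,\Phi(t,k)),\qquad \Phi=C+B(t)\,\omega(C),\qquad C(t,k)=k-(1-c)\,k\,\xi_1(t)\,\xi_2(k),$$
and $\varphi=\mathrm{id}$ off $U$. We check that $\varphi$ is a $\mathcal C^r$ diffeomorphism. Since $\xi_2+k\xi_2'\in[-1,1]$,
$$\partial_kC=1-(1-c)\xi_1\,(\xi_2+k\xi_2')\in[c,2-c].\tag{5.1}$$
Also $1+B\,\omega'(C)\ge1-\frac{k_3}4\cdot\frac2{k_3}=\frac12$. So $\partial_k\Phi=\partial_kC\,(1+B\omega'(C))>0$. If $|k|\ge2k_3$, then $C=k$ and $\omega(C)=0$; if $|t|\ge0.7$, then $\xi_1=0$ and $B=0$; in both cases $\Phi=k$. Thus for each $t$, $\Phi(t,\cdot)$ is an increasing diffeomorphism of $(-k_0,k_0)$, and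
$$\operatorname{supp}\varphi\subset\{|t|\le\tfrac34,\ |k|\le2k_3\},$$
a compact subset of $U$. Hence $\varphi$ is a $\mathcal C^r$ diffeomorphism of $M$. Put
$$f=\varphi\circ g,\qquad Y=\{(t,k)\in U:\ |t|<\delta,\ 0<k<k_1\}.$$
$f$ is a $\mathcal C^r$ diffeomorphism. For $r\ge2$ we have $\alpha=2$, so $f$ is $\mathcal C^\infty$ and no choice depended on $r$.

**Step 5.4: four properties of $\Phi$.** Everything later uses only these. Note $ck\le C\le k$ for $k\ge0$, $C\ge k$ for $k\le0$, and $C=k$ if $|k|\ge k_1$ or $|t|\ge2\delta$.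

* **(Φ1)** For $|t|<\delta$, $0\le k\le k_1$: $\Phi=C(k)+4|t|^\alpha$ with $C(k)=k-(1-c)k\,\xi_2(k)$. If $k\le\ell$ this is $ck+4|t|^\alpha$.
* **(Φ2)** For $\delta\le|t|\le0.6$, $0\le k\le k_1$: $\Phi=C+B\ge B_0>k_1$.
* **(Φ3)** $\Phi(t,k)\ge k$ if $(t,k)\notin Y$.
* **(Φ4)** $\Phi(t,k)\ge ck$ for $k\ge0$.

For (Φ1) and (Φ2): $0\le C\le k_1<k_3$, so $\omega(C)=1$. For (Φ3): if $|t|\ge2\delta$ or $k\le0$ or $k\ge k_1$, then $\Phi\ge C\ge k$. If $\delta\le|t|<2\delta$ and $0\le k\le k_1$, then $\Phi>k_1\ge k$ by (Φ2). The only remaining points are those of $Y$. (Φ4) is $\Phi\ge C\ge ck$.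

Three consequences. First, (Φ4) gives $\Phi>0$ for $k>0$, so $\varphi(D)\subset D$ and
$$f(D)\subset D.\tag{5.2}$$
Second, if $z\in D_{\ge\kappa}\setminus Y$, then $\varphi(z)\in D_{\ge\kappa}$: either $z\notin U$ and $\varphi(z)=z$, or (Φ3) applies. Third, a point of the collar with coordinate $t\in(\frac34,T(k)-\frac34)$ lies outside $\operatorname{supp}\varphi$.

## 6. Saddles of period $m$ with exponent above $1/\alpha$

Recall $K_m=e^{-m}$, so $T(K_m)=m$. Fix $m_0$ with $K_{m_0}e^\sigma<\ell$ and let $m\ge m_0$.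

**Step 6.1: the periodic points.** Let $t_m>0$ satisfy $4t_m^\alpha=(1-c)K_m$, and put $q_m=(t_m,K_m)$. Since $4t_m^\alpha<k_1<4\delta^\alpha$, we have $t_m<\delta$. For $1\le j\le m-1$,
$$t_m+j\in(\tfrac34,\,m-\tfrac34),$$
so $g^j(q_m)\notin\operatorname{supp}\varphi$. Moreover $g^m(q_m)=q_m$, and by (Φ1) $\varphi(q_m)=(t_m,cK_m+4t_m^\alpha)=q_m$. Hence $q_m$ is $f$-periodic, with orbit $O(q_m)=\{(t_m+j,K_m):0\le j<m\}$ of exactly $m$ points.

**Step 6.2: the derivative.** Near $q_m$, $f^m=\varphi\circ g^m$ with $g^m(t,k)=(t+m-T(k),k)$ and $T'(k)=-1/k$. So in the coordinates $(t,k)$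
$$Df^m_{q_m}=\begin{pmatrix}1&0\\b&c\end{pmatrix}\begin{pmatrix}1&1/K_m\\0&1\end{pmatrix}=\begin{pmatrix}1&1/K_m\\b&c+b/K_m\end{pmatrix},\qquad b=4\alpha t_m^{\alpha-1},$$
with determinant $c$ and trace $1+c+\beta$, where $\beta=b/K_m$. Inserting $t_m=\big((1-c)K_m/4\big)^{1/\alpha}$,
$$\beta=\alpha\,4^{1/\alpha}(1-c)^{1-1/\alpha}K_m^{-1/\alpha}\ge2\,(0.39)^{1/2}\,e^{m/\alpha}>e^{m/\alpha}.$$
Here we used $\alpha\ge1$, $4^{1/\alpha}\ge2$, $0.39<1-c<1$ and $0\le1-\frac1\alpha\le\frac12$.

**Step 6.3: the exponents.** The characteristic polynomial $\lambda^2-(1+c+\beta)\lambda+c$ equals $-\beta<0$ at $1$ and $c>0$ at $0$. So the eigenvalues are $\Lambda_m>1$ and $c/\Lambda_m\in(0,1)$, and $\Lambda_m=1+c+\beta-c/\Lambda_m>\beta>e^{m/\alpha}$. Thus $q_m$ is a hyperbolic saddle, and since $\log c=-\frac12$,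
$$\lambda^u(\mu_m)=\tfrac1m\log\Lambda_m>\tfrac1\alpha,\qquad-\lambda^s(\mu_m)=\tfrac1m(\log\Lambda_m-\log c)=\lambda^u(\mu_m)+\tfrac1{2m}.$$

## 7. The forward-invariant barrier with windows

**Step 7.1: the barrier.** For $m\ge m_0$ let $A_m=A_m'\cup P_m$, where
$$A_m'=D_{\ge K_me^\sigma},\qquad P_m=\Big\{(t,k):\ K_me^{-\frac12-\sigma}\le k<K_me^\sigma,\ t\in\bigcup_{j=0}^{m-1}(j-\delta,j+\delta)\Big\}.$$
On $P_m$ we have $k<\ell<k_1$, and by (4.1)
$$m-\sigma<T(k)\le m+\tfrac12+\sigma .\tag{7.1}$$
The intervals together lie in $(-\delta,m-1+\delta)$, which is shorter than $T(k)$, so they sit within one period and $P_m$ is well defined.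

**Lemma 7.1.** $f(A_m)\subset A_m$.

*Proof.* There are three cases.

*$z\in A_m'$.* Then $g(z)\in A_m'$. If $g(z)\notin Y$, then $f(z)\in A_m'$ by the second consequence of Step 5.4. If $g(z)=(t,k)\in Y$, then $|t|<\delta$, $k\ge K_me^\sigma$, and $k'=\Phi(t,k)\ge ck\ge K_me^{\sigma-\frac12}$ by (Φ4). So $f(z)=(t,k')$ is in $A_m'$ or in the window $j=0$ of $P_m$.

*$z=(t,k)\in P_m$, $t\in(j-\delta,j+\delta)$, $j\le m-2$.* Then
$$\tfrac34<1-\delta<t+1<m-1+\delta<m-\sigma-\tfrac34<T(k)-\tfrac34,$$
where the fourth inequality is $3\delta<\frac14$. So $g(z)\notin\operatorname{supp}\varphi$ and $f(z)=(t+1,k)$ is in the next window.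

*$z=(t,k)\in P_m$, $j=m-1$.* Now $g(z)=(t',k)$ with $t'=t+1-T(k)$. As $t+1\in(m-\delta,m+\delta)$, (7.1) gives
$$t'\in(-\tfrac12-3\delta,\,3\delta)\subset(-0.6,0.6).$$
If $|t'|\ge\delta$, (Φ2) gives $k'=\Phi(t',k)>k_1>K_me^\sigma$, so $f(z)\in A_m'$: the point was out of phase and is lifted. If $|t'|<\delta$, then $T(k)=t+1-t'<m+2\delta=m+\sigma$. So $k>K_me^{-\sigma}$: the point was in phase, and this bounds $k$ from below. Then $k'\ge ck>K_me^{-\frac12-\sigma}$, and $f(z)=(t',k')$ is in the window $j=0$ of $P_m$ or in $A_m'$. $\square$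

**Step 7.2: no intersections.** We show $W^u(x)\cap W^s(y)=\emptyset$ for $x\in O(q_m)$, $y\in O(q_n)$, $n>m\ge m_0$. Since $0<t_m<\delta$, $O(q_m)$ lies in the interior of $A_m$. If $w\in W^u(x)$, then $f^{-lm}(w)\to x$ as $l\to\infty$, so $f^{-lm}(w)\in A_m$ for large $l$, and Lemma 7.1 gives $w\in A_m$. So $W^u(x)\subset A_m$.

Suppose $w\in A_m\cap W^s(y)$. Then $f^{ln}(w)\in A_m\subset D_{\ge\kappa}$ for all $l\ge0$, where $\kappa=K_me^{-\frac12-\sigma}$, and $f^{ln}(w)\to y$. But $y$ has label $K_n\le e^{-1}K_m<\kappa$, because $\frac12+\sigma<1$. So $y$ lies in the open set $D_{<\kappa}$, a contradiction.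

By (2.1), $\mu_m$ and $\mu_n$ are not homoclinically related.

## 8. The kick does not increase the growth rate

It remains to prove $R(f)=1$. Near $0$ we have $f=g$, and $Dg_0$ has eigenvalues $e^{\pm1}$, so $\|df^n\|\ge\|df^n_0\|$ grows at least like $e^n$ and $R(f)\ge1$.

**Step 8.1: reduction to measures.** We show that $\Theta=\lim\frac1n\log\|df^n\|$ is at most the top exponent of some ergodic $\mu$. On the unit tangent bundle put $\hat f(x,v)=(fx,df_xv/|df_xv|)$ and $\Psi(x,v)=\log|df_xv|$, both continuous. Choose $(x_n,v_n)$ with $|df^n_{x_n}v_n|=\|df^n\|$. Then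
$$\frac1n\sum_{i<n}\Psi(\hat f^i(x_n,v_n))=\frac1n\log\|df^n\| .$$
A weak-* limit of the empirical measures along these orbit segments is $\hat f$-invariant with $\Psi$-integral $\Theta$. Some ergodic component $\hat\mu$ has $\int\Psi\,d\hat\mu\ge\Theta$. By Birkhoff's theorem, for $\hat\mu$-a.e. $(x,v)$ we have $\frac1n\log|df^n_xv|\to\int\Psi\,d\hat\mu$. So this integral is at most the top exponent of the projection of $\hat\mu$ to $M$, which is ergodic. The same applies to $f^{-1}$. Hence it suffices to show:
$$\text{every ergodic }f\text{-invariant }\mu\text{ has its exponents in }[-1,1].\tag{8.1}$$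

We distinguish whether $\mu$ sees the region $Y$ where $k$ can be lowered.

**Step 8.2: if $\mu(g^{-1}Y)=0$, then $\mu$ does not feel the kick.** This is the "lifting only" computation of Section 3. Let $L=-\min(E,2)$ on $\mathbb R^2$ and $L=-2$ on the rest of $M$. $L$ is continuous because $E$ is proper, and $L\circ g=L$. On $U$, $E<1$, so $L=-E$ is a strictly increasing function of $k$ there, and $L\circ\varphi\ge L$ off $Y$ by (Φ3). So $L(f(z))=L(\varphi(g(z)))\ge L(g(z))=L(z)$ for $\mu$-a.e. $z$. As $\int(L\circ f-L)\,d\mu=0$, equality holds a.e. Since $\varphi$ changes only $k$, it follows that $\varphi(g(z))=g(z)$ for a.e. $z$.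

Let $S=\operatorname{supp}\mu$. The set $\{\varphi\circ g=g\}$ is closed and of full measure, so it contains $S$: $f=g$ on $S$. Hence $g(S)=f(S)=S$, and every point of $S=g(S)$ is fixed by $\varphi$. The set $g^{-1}Y$ is open and $\mu$-null, so $S\cap g^{-1}Y=\emptyset$, and applying $g$, $S\cap Y=\emptyset$. Finally $\mu$ is $g$-invariant and $g$-ergodic, because $f=g$ on $S$, and the continuous $g$-invariant function $L$ is constant on $S$.

**Step 8.3: $D\varphi_w=\mathrm{Id}$ for $w\in S$.** Here $\overline Y=\{|t|\le\delta,0\le k\le k_1\}\subset U$.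

* If $w\notin U$, then $w\notin\operatorname{supp}\varphi$ and the claim is clear.
* If $w\in U\setminus\overline Y$, then $\Phi-k\ge0$ near $w$ by (Φ3), and it vanishes at $w$. So $d(\Phi-k)=0$ at $w$.
* If $w\in\partial Y$: points with $|t|=\delta$, $0\le k\le k_1$ are not fixed, by (Φ2). On $k=k_1$ or $k=0$ with $|t|<\delta$, (Φ1) gives $\Phi-k=4|t|^\alpha$, so $w$ has coordinates $(t,k)=(0,k_1)$ or $(0,0)$. At $(0,k_1)$: $\xi_2=\xi_2'=0$ at $k_1$, so $\partial_kC=1$ and $\partial_tC=0$; $\omega(C)=1$ nearby; $B'(0)=0$. So $D\varphi=\mathrm{Id}$. The point with coordinates $(0,0)$ is $z_0(0)=(a,0)\in\Gamma$, and it is not in $S$: otherwise $L=0$ on $S$, so $S\subset\{E=0\}$. All $g$-orbits in $\{E=0\}$ converge to the origin, so by Poincaré recurrence $\mu=\delta_0$ and $S=\{0\}$, a contradiction.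

For $z\in S$ we have $g(z)\in S$, so $Df_z=D\varphi_{g(z)}Dg_z=Dg_z$. Hence $\mu$ has the same exponents for $f$ and for $g$.

**Step 8.4: exponents of $g$.** Zeros of $X$ are fixed by $g$. If $\mu$ charges the set of zeros, then by ergodicity $\mu$ is a Dirac mass at one of them.

* At $0$ the exponents are $\pm1$.
* At $(\pm x_c,0)$, $DX=\begin{pmatrix}0&1\\V''&0\end{pmatrix}$ with $V''\le0$. Its eigenvalues have real part $0$, so the exponents are $0$.
* At any other zero in $\mathbb R^2$, $(y,V')\ne0$, so $\psi(E)=0$. As $\psi\ge0$ is smooth, $\psi'(E)=0$ too, so $DX=0$ and the exponents are $0$.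
* Outside $\mathbb R^2$, $X\equiv0$ nearby and the exponents are $0$.

If $\mu$ does not charge zeros of $X$, then $L\ne-2$ on $S$, since points with $L=-2$ are zeros of $X$. So $S\subset\{E=E_0\}$ with $E_0<2$. By recurrence, as above, $E_0\ne0$. Also $E_0\ne-V(x_c)$, since that level consists of the zeros $(\pm x_c,0)$. So the level is compact and regular, and $X\ne0$ on it: it is a finite union of closed orbits of $X$, each $g$-invariant, and $\mu$ lives on one of them. There $Dg\,X=X\circ g$ with $|X|$ bounded above and below, so one exponent is $0$. Since $g$ preserves the area of $\mathbb R^2$, the sum of the exponents is $0$. So both are $0$, and (8.1) holds in this case.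

**Step 8.5: if $\mu(g^{-1}Y)>0$, orbits make laps close to the loop.** Since $g^{-1}Y\subset D$ has positive measure and $f(D)\subset D$, ergodicity gives $\mu(D)=1$. Put $D^+=D_{\ge k_1}$. It is $g$-invariant and disjoint from $Y$, so $f(D^+)\subset D^+$, and it is disjoint from $g^{-1}Y$. So $\mu(D^+)<1$, and by ergodicity $\mu(D^+)=0$. Hence a.e. orbit stays in $D_{<k_1}$ for all times. Also $\mu(\varphi(Y))=\mu(f(g^{-1}Y))=\mu(g^{-1}Y)>0$.

Let $z=(t,k)\in\varphi(Y)$ be a point whose orbit stays in $D_{<k_1}$. Then $|t|<\delta$, and $T(k)>10$ since $k<k_1<e^{-10}$. Let $n$ be the least $j\ge1$ with $t+j\ge T(k)-\frac34$; clearly $n\ge2$. For $1\le j<n$ we have $\frac34<t+j<T(k)-\frac34$, so $\varphi=\mathrm{id}$ near $g^j(z)$. Thus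
$$f^n=\varphi\circ g^n\text{ near }z,\qquad g^n(z)=(t',k),\quad t'=t+n-T(k)\in[-\tfrac34,\tfrac14).$$

* If $\delta\le|t'|\le0.6$, then $f^n(z)\in D^+$ by (Φ2), which is excluded.
* If $t'\in[-\frac34,-0.6)$, then $f^n(z)=(t',k')$ with $0<k'<k_1$, and $g(f^n(z))=(t'+1,k')$ with $t'+1\in[\frac14,0.4)$. So $f^{n+1}(z)\in D^+$ by (Φ2), which is excluded.

Hence $|t'|<\delta$, $g^n(z)\in Y$, $f^n(z)\in\varphi(Y)$, and $|n-T(k)|=|t'-t|<2\delta$. So $n\ge9$, and
$$\frac1k=e^{T(k)}\le e^{2\delta}e^n\le1.07\,e^n.\tag{8.2}$$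

**Step 8.6: one lap of length $n$ expands and contracts by at most $e^n$.** By (Φ1) and (5.1), $\mathsf M:=Df^n_z$ acts in the coordinates $(t,k)$ by
$$dt'=dt+\frac{dk}k,\qquad dk'=b\,dt'+C'\,dk,\qquad|b|=4\alpha|t'|^{\alpha-1}\le\tfrac1{10},\quad0.6\le C'\le1.4 .$$
Use the norm $\|v\|=|dt|+4|dk|$. Then $\|\mathsf Mv\|=|dt'|+4|dk'|\le1.4|dt'|+5.6|dk|$, so by (8.2)
$$\|\mathsf Mv\|\le1.4\Big(|dt|+\frac{|dk|}k\Big)+5.6|dk|\le1.4|dt|+(0.375\,e^n+1.4)\,4|dk|\le e^n\|v\| .$$
Conversely $|dk|\le(|dk'|+\frac1{10}|dt'|)/0.6$ and $|dt|\le|dt'|+|dk|/k$, so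
$$\|v\|\le|dt'|+\Big(\frac1k+4\Big)|dk|\le\Big(1+\frac{1.07e^n+4}6\Big)|dt'|+\frac{1.07e^n+4}{2.4}\,4|dk'|\le e^n\|\mathsf Mv\| .$$
The last inequality in each line holds because $n\ge9$.

**Step 8.7: end of the proof of Theorem A.** The point $f^n(z)$ is again in $\varphi(Y)$ with orbit in $D_{<k_1}$, so Steps 8.5 and 8.6 apply to it. Concatenating laps, there are infinitely many times $N$ with $f^N(z)\in\varphi(Y)$ and $\|Df^N_z\|,\|(Df^N_z)^{-1}\|\le e^N$ in this norm. All these points lie in the compact set $\{|t|\le\delta,0\le k\le k_1\}\subset U$, where the norm is comparable with the Riemannian one. Almost every point of $\varphi(Y)$ is such a $z$, and $\mu(\varphi(Y))>0$. So by Oseledets' theorem the exponents of $\mu$ lie in $[-1,1]$. This proves (8.1), so $R(f)=1$. With Sections 6 and 7, Theorem A is proved, and the conjecture is false for every finite $r>1$. $\blacksquare$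

## 9. Curves that survive a loss of angle

We turn to Theorem B. The plan is classical in shape: find, for each measure in the family, points whose stable and unstable manifolds have a size and an angle bounded below by constants depending only on $f$ and $\chi$; then use compactness. The issue is how often such points occur.

**Step 9.1: passing to an iterate.** If $R(f)=0$, there are no saddle measures, since exponents are at most $R(f)$ in absolute value. Assume $R(f)>0$. Put $\gamma=\alpha-1\in(0,1]$; then $Df$ is $\gamma$-Hölder. Fix $R'>R(f)$ with $\chi>\frac12(1+\frac1\alpha)R'$, then $q\ge1$ with $\|df^{\pm q}\|\le e^{qR'}$. Put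
$$F=f^q,\qquad\Lambda=qR'.$$
Let $\mu$ be $f$-ergodic, saddle, with $\min(\lambda^u,-\lambda^s)\ge\chi$. If $A$ is $F$-invariant with $\mu(A)>0$, then $\bigcup_{i<q}f^i(A)$ is $f$-invariant, so it has measure $1$ and $\mu(A)\ge\frac1q$. Hence $M$ splits, up to null sets, into finitely many $F$-invariant atoms. Let $\mu'$ be the normalized restriction of $\mu$ to one atom. It is $F$-ergodic, $\mu'(A)>0$ implies $\mu(A)>0$, and its exponents for $F$ are $q\lambda^u(\mu)\ge q\chi$ and $q\lambda^s(\mu)\le-q\chi$. Stable and unstable manifolds are the same for $f$ and $F$.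

**Step 9.2: the size balance $d$.** For a small $\varepsilon>0$ and a unit vector $e\in T_xM$ put $a=\log\|DF_xe\|\in[-\Lambda,\Lambda]$ and
$$d=a-\frac{\Lambda-a}\gamma-\varepsilon=\frac{\alpha a-\Lambda}{\alpha-1}-\varepsilon,\qquad\text{so}\quad d\le a-\varepsilon,\quad d\le\Lambda-\varepsilon.\tag{9.1}$$
The meaning: a curve tangent to $e$ is stretched by $e^a$, but its slope with respect to the new axis can be multiplied by $e^{\Lambda-a}$. If slopes at distance $s$ are allowed to be of order $(s/\rho)^\gamma$, this is repaired by shortening the curve by $e^{-(\Lambda-a)/\gamma}$. So $e^d$ is the net factor on the radius. For $\alpha=2$, $d=2a-\Lambda-\varepsilon$.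

The hypothesis on $\chi$ enters here. We have $q\chi>\frac12(1+\frac1\alpha)\Lambda$, which is equivalent to $\frac{\alpha q\chi-\Lambda}{(\alpha-1)\Lambda}>\frac12$. So we can fix $\varepsilon,\zeta>0$ small, independent of $\mu$, with $\varepsilon+\zeta<\Lambda$ and
$$p:=\frac{\frac{\alpha q\chi-\Lambda}{\alpha-1}-\varepsilon-\zeta}{\Lambda-\varepsilon-\zeta}>\frac12 .\tag{9.2}$$

**Definition 9.1.** Let $0<\rho\le\rho_*$ and $\eta\in(0,1)$. An *$(e,\rho)$-curve at $x$* is a set $\exp_x\{(s,u(s)):|s|\le\rho\}$, in orthonormal coordinates of $T_xM$ with first axis $e$, where $u\in\mathcal C^1$, $u(0)=0$ and $|u'(s)|\le\eta(|s|/\rho)^\gamma$.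

*Example.* The geodesic segment $\exp_x\{se:|s|\le\rho\}$, with $u=0$. Any $(e,\rho)$-curve is tangent to $e$ at $x$.

**Lemma 9.2 (growth of curves).** There are $\eta\in(0,1)$ and $\rho_*>0$, depending only on $F,\varepsilon,\gamma,\Lambda$, such that the following holds. If $\mathcal G$ is an $(e,\rho)$-curve at $x$ with $\rho\le\rho_*$, $e'=DF_xe/\|DF_xe\|$ and $\rho'\le\min(\rho_*,\rho e^d)$, then $F(\mathcal G)$ contains an $(e',\rho')$-curve at $F(x)$. Moreover the first coordinates $s,s'$ of a point of $\mathcal G$ and of its image satisfy $|s'|\ge e^{a-\varepsilon}|s|$. The same holds for $F^{-1}$, with common $\eta,\rho_*$.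

*Proof.* Let $\tilde F=\exp_{Fx}^{-1}\circ F\circ\exp_x$. By compactness $\|D\tilde F_z-D\tilde F_0\|\le C_0|z|^\gamma$ for small $z$, uniformly in $x$. In the bases $(e,e^\perp)$ and $(e',e'^\perp)$,
$$D\tilde F_0=\begin{pmatrix}e^a&b_1\\0&b_2\end{pmatrix},\qquad|b_i|\le e^\Lambda .$$
Let $\varepsilon_1=\gamma\varepsilon/3$ and write $\tilde F(s,u(s))=(S(s),W(s))$. Since $|u(s)|\le|s|$ and $|u'|\le1$, we have $|(s,u(s))|\le2|s|$ and $|(1,u')|\le\sqrt2$. So
$$|S'-e^a|\le e^\Lambda|u'|+4C_0|s|^\gamma,\qquad|W'|\le e^\Lambda|u'|+4C_0|s|^\gamma .$$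
Choose $\eta$, then $\rho_*$, so small that
$$e^\Lambda\eta+4C_0\rho_*^\gamma\le(1-e^{-\varepsilon_1})e^{-\Lambda},\qquad4C_0\rho_*^\gamma\le(e^{\varepsilon_1}-1)\eta ,$$
with $\rho_*$ also small enough for the exponential charts to be defined where used. As $e^{-\Lambda}\le e^a$, the first condition gives $S'\ge e^{a-\varepsilon_1}$, so $|S(s)|\ge e^{a-\varepsilon_1}|s|$, which contains the last assertion. The image is a graph $W=u_1(S)$ over an interval containing $[-e^{a-\varepsilon_1}\rho,e^{a-\varepsilon_1}\rho]$. This contains $[-\rho',\rho']$ because $d\le a-\varepsilon\le a-\varepsilon_1$. Finally, since $\rho\le\rho_*$ and $e^\Lambda\ge1$,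
$$|u_1'(S)|=\frac{|W'|}{S'}\le e^{\Lambda-a+\varepsilon_1}\eta\Big(\frac{|s|}\rho\Big)^\gamma\Big(1+\frac{4C_0\rho^\gamma}\eta\Big)\le e^{\Lambda-a+2\varepsilon_1}\eta\Big(\frac{e^{-a+\varepsilon_1}|S|}\rho\Big)^\gamma .$$
The right side is at most $\eta(|S|/\rho')^\gamma$ as soon as $\rho'\le\rho\exp\big(a-\frac{\Lambda-a}\gamma-\frac{(2+\gamma)\varepsilon_1}\gamma\big)$. Since $(2+\gamma)\varepsilon_1/\gamma\le3\varepsilon_1/\gamma=\varepsilon$, this holds for $\rho'\le\rho e^d$. For $F^{-1}$ the proof is the same; take the smaller constants. $\square$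

## 10. Points that are good in both directions

**Step 10.1: good points and their frequency.** Let $d^u(x)$ be $d$ for $F$ and $e\in E^u(x)$, and let $d^s(x)$ be $d$ for $F^{-1}$ and $e\in E^s(x)$. Let
$$G^u=\Big\{x:\sum_{j=1}^id^u(F^{-j}x)\ge\zeta i\ \ \forall i\ge1\Big\},\qquad G^s=\Big\{x:\sum_{j=1}^id^s(F^jx)\ge\zeta i\ \ \forall i\ge1\Big\}.$$
We bound their measures from below. Recall the maximal ergodic theorem: for a measure-preserving map $\mathcal R$ and an integrable $\phi$, the integral of $\phi$ over the set of points with $\sum_{j=0}^{i-1}\phi\circ\mathcal R^j>0$ for some $i\ge1$ is $\ge0$. Apply it to $\mathcal R=F^{-1}$ and $\phi=(\zeta-d^u)\circ F^{-1}$. That set is $(G^u)^c$, so $\int_{(G^u)^c}(d^u-\zeta)\circ F^{-1}\,d\mu'\le0$. Using $d^u\le\Lambda-\varepsilon$,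
$$\int d^u\,d\mu'-\zeta\le\int_{G^u}(d^u-\zeta)\circ F^{-1}\,d\mu'\le(\Lambda-\varepsilon-\zeta)\,\mu'(G^u).$$
Since $\int\log\|DF|_{E^u}\|\,d\mu'=q\lambda^u(\mu)\ge q\chi$, we have $\int d^u\,d\mu'\ge\frac{\alpha q\chi-\Lambda}{\alpha-1}-\varepsilon$, and so $\mu'(G^u)\ge p$. In the same way, with $F$ in place of $F^{-1}$, $\mu'(G^s)\ge p$. Hence
$$\mu'(G^u\cap G^s)\ge2p-1>0 .$$
This is where the argument would stop for a smaller threshold. If one only assumes $\chi>R'/\alpha$, then $\alpha q\chi>\Lambda$, the number $p$ in (9.2) is positive for small $\varepsilon,\zeta$, and both sets have positive measure. But if $p\le\frac12$ this count no longer forces them to meet.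

Since $d\le a$,
$$x\in G^u\Rightarrow\|DF^i|_{E^u(F^{-i}x)}\|\ge e^{\zeta i},\qquad x\in G^s\Rightarrow\|DF^i|_{E^s(x)}\|\le e^{-\zeta i}\qquad(i\ge1).\tag{10.1}$$

**Step 10.2: discarding small angles.** Fix an integer $J$ with $\frac1{J+1}<2p-1$ and $\theta\in(0,\frac\pi2)$ with $\theta<(1-e^{-\zeta})e^{-\Lambda J}$. Let $Q=\{x\in G^u\cap G^s:\angle(E^u,E^s)(x)<\theta\}$. For $x\in Q$ choose unit vectors $e^u,e^s$ spanning $E^u(x),E^s(x)$ with $|e^u-e^s|\le\theta$. For $1\le i\le J$, (10.1) gives
$$\|DF^ie^u\|\le\|DF^ie^s\|+\theta e^{\Lambda i}\le e^{-\zeta i}+\theta e^{\Lambda J}<1 .$$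
If $F^ix$ were in $G^u$, (10.1) would give $\|DF^ie^u\|\ge e^{\zeta i}>1$. So $F^ix\notin G^u\supset Q$. Thus $Q,FQ,\dots,F^JQ$ are pairwise disjoint and $\mu'(Q)\le\frac1{J+1}<2p-1$. So
$$G_\mu:=(G^u\cap G^s)\setminus Q$$
has positive $\mu'$-measure, hence positive $\mu$-measure. The constants $\rho_*,\eta,\theta$ do not depend on $\mu$.

## 11. Invariant manifolds of uniform size at good points

**Lemma 11.1.** For $\mu'$-a.e. $x\in G^u$, $W^u(x)$ contains an arc $\exp_x\{(s,u(s)):|s|\le\rho_*\}$ with first axis $E^u(x)$, $u\in\mathcal C^1$, $u(0)=0$, $|u'(s)|\le\eta(|s|/\rho_*)^\gamma$. Likewise for $G^s,W^s,E^s$.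

*Proof.* We treat $G^u$; the stable case is the same for $F^{-1}$. Write $x_j=F^jx$ and $a_j=\log\|DF|_{E^u(x_j)}\|$.

**Step 11.1: a candidate curve.** We push forward geodesics from the past. Start at $x_{-n}$ with the geodesic segment of radius $\rho_*$ tangent to $E^u(x_{-n})$, and apply Lemma 9.2 $n$ times with radii $\rho_{-n}=\rho_*$, $\rho_{j+1}=\min(\rho_*,\rho_je^{d^u(x_j)})$. Unwinding the recursion, $\rho_0$ is the minimum over $0\le i\le n$ of $\rho_*\exp\sum_{j=-i}^{-1}d^u(x_j)$. These sums are $\ge0$ because $x\in G^u$, so $\rho_0=\rho_*$. Hence the $n$-th image contains an $(E^u(x),\rho_*)$-curve $\Gamma_n$ at $x$ whose preimages lie in the intermediate curves. For $y\in\Gamma_n$ and $i\le n$, the last part of Lemma 9.2 gives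
$$d(F^{-i}y,x_{-i})\le2\rho_*\exp\Big(-\sum_{j=-i}^{-1}(a_j-\varepsilon)\Big)\le2\rho_*e^{-\zeta i},$$
since $a_j-\varepsilon\ge d^u(x_j)$ and $x\in G^u$. By Arzelà–Ascoli a subsequence of $\Gamma_n$ converges uniformly to the graph $\Gamma_\infty$ of a function $u$ with
$$\operatorname{Lip}(u|_{[-s,s]})\le\eta\,(s/\rho_*)^\gamma,\qquad d(F^{-i}y,x_{-i})\le2\rho_*e^{-\zeta i}\quad(y\in\Gamma_\infty,\ i\ge0).\tag{11.1}$$

**Step 11.2: Lyapunov charts.** We must show that $\Gamma_\infty\subset W^u(x)$. Let $\lambda=\min(q\lambda^u(\mu),-q\lambda^s(\mu))$ and let $\varepsilon_2>0$ be small with respect to $\lambda$. By Pesin theory (Katok–Mendoza, supplement to Katok–Hasselblatt; Barreira–Pesin, *Nonuniform Hyperbolicity*), for a.e. $x$ there are charts $\Psi_{x_j}:[-r_j,r_j]^2\to M$ along the orbit of $x$, with $r_j\le1$ and $\Psi_{x_j}(0)=x_j$, such that: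

* the image of $\Psi_{x_j}$ contains the ball of radius $\hat r_j$ about $x_j$, with $\frac1j\log\hat r_{-j}\to0$ as $j\to+\infty$;
* in these charts $F$ reads $z\mapsto\mathrm{diag}(A^u_j,A^s_j)z+h_j(z)$ with $|A^u_j|\ge e^{\lambda-\varepsilon_2}$, $|A^s_j|\le e^{-\lambda+\varepsilon_2}$, $\operatorname{Lip}(h_j)\le\varepsilon_2$;
* there is a local unstable manifold $W^u_{loc}(x_j)\subset W^u(x_j)$, which in the chart is the graph of a $\mathcal C^1$ function $[-r_j,r_j]\to[-r_j,r_j]$ of slope $<1$ of the unstable coordinate, and consists of points whose backward orbits stay in the charts.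

**Step 11.3: a point whose backward orbit stays in the charts lies on this graph.** Suppose it does not. Compare it with the point of the graph with the same unstable coordinate, and let $v^{(i)}=(v_u^{(i)},v_s^{(i)})$ be the difference of the $i$-th backward images in the charts, so $v_u^{(0)}=0\ne v_s^{(0)}$. First, $|v_u^{(i)}|\le|v_s^{(i)}|$ implies $|v_u^{(i+1)}|\le|v_s^{(i+1)}|$. Indeed, if $|v_u^{(i+1)}|>|v_s^{(i+1)}|$, then
$$|v_u^{(i)}|\ge(e^{\lambda-\varepsilon_2}-2\varepsilon_2)|v_u^{(i+1)}|>(e^{-\lambda+\varepsilon_2}+2\varepsilon_2)|v_u^{(i+1)}|\ge|v_s^{(i)}| .$$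
So the inequality $|v_u^{(i)}|\le|v_s^{(i)}|$ holds for all $i\ge0$, and then $|v_s^{(i)}|\le(e^{-\lambda+\varepsilon_2}+2\varepsilon_2)|v_s^{(i+1)}|$. The factor is $<1$, so $|v_s^{(i)}|$ grows exponentially, which is impossible in boxes of bounded size.

**Step 11.4: conclusion.** As $\hat r_{-l}$ is subexponential, there is $i$ such that $2\rho_*e^{-\zeta l}<\hat r_{-l}$ for all $l\ge i$. By (11.1) the backward orbits of the points of $F^{-i}\Gamma_\infty$ stay in the charts, so $F^{-i}\Gamma_\infty\subset W^u_{loc}(x_{-i})$ by Step 11.3. Thus $\Gamma_\infty$, compact and connected, is a subarc of the embedded $\mathcal C^1$ arc $F^iW^u_{loc}(x_{-i})\subset W^u(x)$. The tangents of this subarc are limits of directions of chords of the graph of $u$. So they are non-vertical, with slopes bounded by the local Lipschitz constants of $u$. Hence $u$ is $\mathcal C^1$, and (11.1) gives $|u'(s)|\le\eta(|s|/\rho_*)^\gamma$. $\square$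

## 12. Compactness, and the end of the proof of Theorem B

Let $\mathcal T$ be the compact space of triples $(x,L^u,L^s)$ with $x\in M$ and $L^u,L^s$ lines of $T_xM$ making an angle $\ge\theta$. To $x\in G_\mu$ attach the triple $(x,E^u(x),E^s(x))\in\mathcal T$.

**Lemma 12.1.** Every $(x_0,L^u_0,L^s_0)\in\mathcal T$ has a neighborhood $\mathcal U$, depending only on $F,\eta,\rho_*,\gamma$ (and the triple), such that if $x\in G_\mu$, $y\in G_\nu$ satisfy the conclusions of Lemma 11.1 and have triples in $\mathcal U$, then $W^u(x)$ and $W^s(y)$ have a transverse intersection point, and so do $W^s(x)$ and $W^u(y)$.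

*Proof.* Let $e^u\in L^u_0$, $e^s\in L^s_0$ be unit vectors and use the chart $(\mathsf p,\mathsf q)\mapsto\exp_{x_0}(\mathsf pe^u+\mathsf qe^s)$. In this chart the arc of $W^u(x)$ is $s\mapsto\kappa_{x,e}(s,u(s))$, where $e\in E^u(x)$ is the unit vector close to $e^u$ and $\kappa_{x,e}$ is the expression of $(s,w)\mapsto\exp_x(se+we^\perp)$. The map $D\kappa_{x,e}(s,w)$ is continuous in $(x,e,s,w)$, and $D\kappa_{x_0,e^u}(0)(1,0)=(1,0)$. As $|u(s)|\le|s|$ and $|u'(s)|\le\eta(|s|/\rho_*)^\gamma$ is small for small $s$, uniformly, we can choose $\rho_1\in(0,\rho_*]$ and then $\mathcal U$ such that for $|s|\le\rho_1$ the velocity satisfies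
$$|\dot{\mathsf p}-1|\le\tfrac15,\qquad|\dot{\mathsf q}|\le\tfrac15 .$$
Then the arc contains a graph $\mathsf q=\mathsf U(\mathsf p)$ with $|\mathsf U'|\le\frac14$ over $|\mathsf p-\mathsf p(x)|\le\frac45\rho_1$. In the same way, decreasing $\rho_1$ and $\mathcal U$, the arc of $W^s(y)$ contains a graph $\mathsf p=\mathsf S(\mathsf q)$ with $|\mathsf S'|\le\frac14$ over $|\mathsf q-\mathsf q(y)|\le\frac45\rho_1$. Shrink $\mathcal U$ so that the coordinates of $x$ and $y$ are at most $\rho_1/10$ in absolute value.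

On the box $[-\frac{\rho_1}2,\frac{\rho_1}2]^2$ both functions are defined, since $0.6\rho_1\le\frac45\rho_1$, and
$$|\mathsf U|,|\mathsf S|\le0.1\rho_1+\tfrac14\cdot0.6\rho_1<\tfrac{\rho_1}2 .$$
So $(\mathsf p,\mathsf q)\mapsto(\mathsf S(\mathsf q),\mathsf U(\mathsf p))$ maps the box into itself and is a contraction with factor $\frac14$ in the maximum norm. Its fixed point satisfies $\mathsf p=\mathsf S(\mathsf q)$, $\mathsf q=\mathsf U(\mathsf p)$, so it lies in $W^u(x)\cap W^s(y)$. The tangents $(1,\mathsf U')$ and $(\mathsf S',1)$ there are independent, because $1-\mathsf U'\mathsf S'>0$. Exchanging the roles of $x$ and $y$ gives the other intersection. $\square$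

**Step 12.1: counting.** Cover $\mathcal T$ by finitely many neighborhoods $\mathcal U_1,\dots,\mathcal U_N$ as in Lemma 12.1. All the constants were chosen from $f$ and $\chi$ alone, so $N$ depends only on $f$ and $\chi$. Let $\mu$ be in the family. The points of $G_\mu$ satisfying Lemma 11.1 have positive $\mu'$-measure. So there is an index $i(\mu)$ such that those with triple in $\mathcal U_{i(\mu)}$ form a set $A(\mu)$ with $\mu'(A(\mu))>0$, hence $\mu(A(\mu))>0$. If $i(\mu)=i(\nu)$, Lemma 12.1 applies to all $x\in A(\mu)$, $y\in A(\nu)$, and $\mu,\nu$ are homoclinically related. Hence a family of pairwise unrelated measures has at most $N$ elements. $\blacksquare$
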